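\title{Affine cones over Fano--Mukai fourfolds of genus $7$, $8$ and $9$ are flexible}

\begin{abstract}
We prove that for every smooth Fano--Mukai fourfold $V$ of genus $g\in\{7,8,9\}$ and every ample divisor $A$ on $V$, the affine cone over $V$ with respect to $A$ is flexible. To each point $x\in V$ we attach a closed subset $D_x\ne V$, cut out by a form of degree $10-g$, such that $y\in D_x$ if and only if $x\in D_y$. For general $p$ the complement $V\setminus D_p$ is explicit: it is $\mathbb P^4$ minus the Segre cubic for $g=7$, a quadric fourfold minus a quadric section for $g=8$, and an intersection of two quadrics in $\mathbb A^6$ for $g=9$. These charts are flexible, the symmetry forces them to cover $V$, and their $\mathbb G_a$-actions lift to the cone.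
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$, and varieties are reduced and irreducible. Let $X$ be an affine variety. A \emph{$\mathbb G_a$-action} on $X$ is an algebraic action of the additive group $\mathbb G_a=(\mathbb C,+)$, and the \emph{special automorphism group} $\operatorname{SAut}(X)\subset\operatorname{Aut}(X)$ is the subgroup generated by all one-parameter subgroups isomorphic to $\mathbb G_a$. Following Arzhantsev, Flenner, Kaliman, Kutzschebauch and Zaidenberg \cite{AFKKZ}, $X$ is \emph{flexible at a smooth point} $x$ if $T_xX$ is spanned by the tangent vectors at $x$ to orbits of $\mathbb G_a$-actions. It is \emph{flexible} if this holds at every smooth point, and \emph{generically flexible} if this holds at some smooth point; the latter is equivalent to the existence of an open $\operatorname{SAut}(X)$-orbit.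

Flexibility measures how freely points can be moved by polynomial flows. The affine space $\mathbb A^n$ is flexible because of the translations. The product $\mathbb A^1\times(\mathbb A^1\setminus 0)$ is flexible at no point: an invertible function is constant on every orbit of $\mathbb G_a$, so the second coordinate cannot be moved. The interest of the notion is that this infinitesimal condition has a strong global consequence. For $\dim X\ge2$, flexibility is equivalent to \emph{infinite transitivity} of $\operatorname{SAut}(X)$ on the smooth locus, which means that for every $k$ any $k$ distinct smooth points can be sent to any other $k$ distinct smooth points \cite{AFKKZ}.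

A projective variety $V$ with an ample divisor $A$ gives an affine variety, the \emph{affine cone}
\[
C=\operatorname{Spec}\bigoplus_{k\ge0}H^0(V,\mathcal O_V(kA)),
\]
and one can ask how the geometry of $V$ decides the flexibility of $C$. A \emph{Fano--Mukai fourfold of genus $g$} is a smooth Fano fourfold $V$ with $\operatorname{Pic}(V)=\mathbb ZH$ for an ample divisor $H$, $-K_V=2H$ and $H^4=2g-2$. The ample divisors on $V$ are the $dH$ with $d\ge1$. The following is known.
\begin{enumerate}
\item[(a)] For $g\in\{7,8,9\}$ and a \emph{general} Fano--Mukai fourfold of genus $g$, all affine cones are flexible.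
\item[(b)] For $g\in\{7,8,9\}$ and every Fano--Mukai fourfold of genus $g$, all affine cones are \emph{generically} flexible.
\item[(c)] (Prokhorov and Zaidenberg) For every Fano--Mukai fourfold of genus $10$, all affine cones are flexible.
\end{enumerate}
The question that remains, which comes from the work of Hoff and Truong \cite{HT}, is whether both restrictions in (a) and (b) can be removed at once: are all affine cones over \emph{every} Fano--Mukai fourfold of genus $7$, $8$ or $9$ flexible? The answer is yes.

\begin{theorem}\label{thm:main}
Let $V$ be a smooth Fano--Mukai fourfold of genus $g\in\{7,8,9\}$, let $A$ be an ample divisor on $V$, and let $C$ be the affine cone over $V$ with respect to $A$. Then $C$ is flexible, and $\operatorname{SAut}(C)$ acts infinitely transitively on the complement of the vertex.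
\end{theorem}

The theorem follows from a description of $V$ by explicit charts. The divisor $H$ is very ample (Theorem~\ref{thm:mukai}), and lines on $V$ are meant in the embedding by $|H|$. By Lemma~\ref{lem:lines} there is a dense open subset $V^\circ\subset V$ such that every line $\ell\subset V$ meeting $V^\circ$ has normal bundle $N_{\ell/V}\cong\mathcal O^3$. The \emph{Segre cubic} is the threefold $\sum_{i=1}^6z_i^3=0$ in $\mathbb P^4=\{\sum_{i=1}^6z_i=0\}\subset\mathbb P^5$.

\begin{theorem}\label{thm:charts}
Let $V$ be a smooth Fano--Mukai fourfold of genus $g\in\{7,8,9\}$ and let $V^\circ\subset V$ be as above. Then $V$ is covered by finitely many smooth flexible affine charts $U_p=V\setminus D_p$, $p\in V^\circ$, where $D_p$ is the support of a member of $|(10-g)H|$ and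
\begin{itemize}
\item for $g=7$, $U_p$ is isomorphic to the complement of the Segre cubic in $\mathbb P^4$, for every $V$ and every $p\in V^\circ$;
\item for $g=8$, $U_p\cong\{\sum_{i=1}^3 u_iv_i=0\}\setminus\{\sum_{i=1}^3\gamma_iu_iv_i=0\}\subset\mathbb P^5$ with distinct $\gamma_1,\gamma_2,\gamma_3\in\mathbb C$;
\item for $g=9$, $U_p\cong\{u_1v_1+L_1=u_2v_2+L_2=u_3v_3+L_3\}\subset\mathbb A^6$ with affine-linear functions $L_1,L_2,L_3$.
\end{itemize}
\end{theorem}

The proofs use neither (a) nor (b). Combining Theorem~\ref{thm:main} with (c) gives the following.

\begin{corollary}\label{cor:all}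
For every smooth Fano--Mukai fourfold $V$ of genus $7\le g\le10$ and every ample divisor $A$ on $V$, the affine cone over $V$ with respect to $A$ is flexible.
\end{corollary}

\subsection*{What has to be shown}
If $C$ is generically flexible, its open orbit is stable under the scalings of the cone, so it is the preimage of an open subset of $V$, and the question is whether the closed complement $Z\subset V$ is empty. On a special fourfold, $Z$ could a priori be a locus singled out by projective geometry, such as a locus of points on infinitely many lines. The reason to expect $Z=\emptyset$ is that $\operatorname{SAut}(C)$ does not have to respect that geometry: every $\mathbb G_a$-action on the complement of a divisor $D\in|mH|$ lifts, after multiplication by a power of the equation of $D$, to a $\mathbb G_a$-action on $C$ (Lemma~\ref{lem:lift}). So it is enough to cover $V$ by flexible complements of divisors (Proposition~\ref{prop:cone}).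

The charts come from one construction. The projection of $V\subset\mathbb P^{g+2}$ from its embedded tangent space at a point $x$ maps $V$ to $\mathbb P^{g-3}$, and we choose $D_x$ so that the projection identifies $V\setminus D_x$ with an affine variety given by simple equations. The difficulty is that these equations have a good normal form only when the lines through the center of projection form a finite reduced scheme, which we know only for centers in $V^\circ$. We never analyze a chart centered at a special point $x$. Instead we show that $y\in D_x$ if and only if $x\in D_y$, and that $D_x\neq V$. Then a general point $p$ lies outside $D_x$, so $x$ lies outside $D_p$, and the special point $x$ belongs to a chart with a general center.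

Section~\ref{sec:flex} contains the general facts on flexibility and cones, with two small examples in which the two ideas of the proof are visible. Section~\ref{sec:mukai} treats lines and conics on $V$. Sections \ref{sec:g9}, \ref{sec:g8} and \ref{sec:g7} construct the sets $D_x$ and prove flexibility of the charts for $g=9,8,7$, and Section~\ref{sec:end} assembles the proofs.

\section{Flexible charts and affine cones}\label{sec:flex}

\subsection{Locally nilpotent derivations}
A derivation $\partial$ of $\mathbb C[X]$ is \emph{locally nilpotent} (an LND) if every function is killed by some power of $\partial$. The $\mathbb G_a$-actions on $X$ correspond bijectively to LNDs by $f(t\cdot x)=\sum_k t^k(\partial^kf)(x)/k!$. The tangent vector to the orbit at $x$ is $\partial(x)\colon f\mapsto(\partial f)(x)$; we call it the \emph{velocity} of the action at $x$. We use four standard facts.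
\begin{enumerate}
\item[(L1)] By the Leibniz rule, a derivation is locally nilpotent as soon as each element of a generating set of the algebra is killed by a power of it. An LND with $\partial f=0$ induces LNDs of the quotient by $f$ and of the localization at $f$.
\item[(L2)] If $\partial$ is an LND and $\partial f=0$, then $(f\partial)^k=f^k\partial^k$, so $f\partial$ is an LND. At points where $f\ne0$ it has the same orbits as $\partial$, and its velocity is $f(x)\partial(x)$.
\item[(L3)] An LND kills every unit, because an invertible function on $\mathbb A^1$ is constant.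
\item[(L4)] Let $W$ be a vector space, $I\subset\mathbb C[W]$ a homogeneous prime ideal, and $f\notin I$ a form of positive degree. Put $B=(\mathbb C[W]/I)[1/f]$, $\hat U=\operatorname{Spec}B\subset W$, and let $U=\operatorname{Spec}B_0\subset\mathbb P(W)$ be the image of $\hat U$. An LND $\partial$ of $B$ that preserves degrees restricts to $B_0$, and the projection $\hat U\to U$ sends velocities to velocities. For $\hat y\in \hat U$ over $y$, the projection identifies $K=T_{\hat y}\hat U\cap\ker df$ with $T_yU$, because its differential is onto with kernel $\mathbb C\hat y$ and $df(\hat y)=(\deg f)f(\hat y)\neq0$ by Euler's formula. If $\partial f=0$, then $\partial(\hat y)\in K$.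
\end{enumerate}

\subsection{The locus of non-flexible points}
Explicit LNDs rarely span the tangent space at every point. The next lemma says that they do not have to: it suffices that the locus where they fail contains no invariant subvariety. We call a subset of $X$ \emph{stable} if it is preserved by $\operatorname{SAut}(X)$.

\begin{lemma}\label{lem:flexlocus}
Let $X$ be an affine variety of dimension $n$.
\begin{enumerate}
\item[(i)] If $X$ is flexible at a smooth point $x$, then it is flexible at $\phi(x)$ for every $\phi\in\operatorname{Aut}(X)$, and the $\operatorname{SAut}(X)$-orbit of $x$ is open.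
\item[(ii)] If $Z\subset X$ is a stable closed subvariety and $z$ is a smooth point of $Z$, then all velocities at $z$ lie in $T_zZ$.
\item[(iii)] Let $X$ be smooth, and suppose that every nonempty irreducible closed stable subset of $X$ contains a point at which $X$ is flexible. Then $X$ is flexible.
\item[(iv)] If $X$ is smooth and flexible, then $\operatorname{SAut}(X)$ is transitive on $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Conjugation by $\phi$ permutes the $\mathbb G_a$-actions and carries velocities at $x$ to velocities at $\phi(x)$. Let $\partial_1(x),\dots,\partial_n(x)$ be a basis of $T_xX$. The morphism $\mathbb A^n\to X$, $(t_i)\mapsto\exp(t_1\partial_1)\cdots\exp(t_n\partial_n)\,x$, has bijective differential at $0$, so it is dominant, and the orbit $O$ of $x$ contains a nonempty open set $\Omega$. Then $O$ is the union of the translates of $\Omega$.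

(ii) The orbit of $z$ under each $\mathbb G_a$-action lies in $Z$.

(iii) The set of flexible points is the union, over all $n$-tuples of LNDs, of the open sets where the section $\partial_1\wedge\dots\wedge\partial_n$ of $\Lambda^nT_X$ does not vanish. Its complement $X'$ is closed, and stable by (i). Let $Z$ be an irreducible component of $X'$. For each $\mathbb G_a$-action the image of $\mathbb G_a\times Z$ is irreducible, lies in $X'$ and contains $Z$, so it equals $Z$. Thus $Z$ is stable and contains no flexible point, against the hypothesis. Hence $X'=\emptyset$.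

(iv) By (i) all orbits are open, and two nonempty open subsets of $X$ meet.
\end{proof}

Statement (iv) is one half of the equivalence of flexibility and transitivity in \cite[Theorem 0.1]{AFKKZ}.

\begin{example}\label{ex:surface}
Let $h\in\mathbb C[t]$ be nonconstant with simple roots and let $X=\{uv=h(t)\}\subset\mathbb A^3$, a smooth surface. The derivations
\[
\delta_1=u\,\partial_t+h'(t)\,\partial_v,\qquad \delta_2=v\,\partial_t+h'(t)\,\partial_u
\]
kill $uv-h$, and they are LNDs by (L1): $\delta_1$ kills $u$, sends $t$ to $u$, and sends $v$ into $\mathbb C[t]$. The $2\times2$ minors of their coefficient matrix are, up to sign, $h'^2$, $uh'$ and $vh'$, so the two velocities are dependent exactly on the curves $\{t=t_0\}$ with $h'(t_0)=0$. Let $Z$ be a nonempty irreducible closed stable set without flexible points. Then $Z$ lies in one such curve. Since the roots of $h$ are simple, $h(t_0)\ne0$, so $u\ne0$ on the curve, and $\delta_1$ moves $t$ with velocity $u$. This contradicts the stability of $Z\subset\{t=t_0\}$, and $X$ is flexible by Lemma~\ref{lem:flexlocus}(iii). If instead $t_0$ is a double root of $h$, the argument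 breaks down at $(0,0,t_0)$, which is then a singular point of $X$ where both velocities vanish.
\end{example}

The proofs for $g=9$ and $g=7$ follow this pattern: write down finitely many LNDs, find the closed conditions under which their velocities fail to span, and show that no stable subvariety satisfies these conditions. In all three genera, LNDs are built from a quadratic form in four variables. For an endomorphism $N$ of a vector space $W$ we also write $N$ for the linear vector field $y\mapsto Ny$, that is, for the derivation of $\mathbb C[W]$ with $N(\ell)=\ell\circ N$ for $\ell\in W^*$. It is an LND when $N$ is nilpotent, by (L1).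

\begin{lemma}\label{lem:so4}
Let $q$ be a nondegenerate quadratic form on a $4$-dimensional vector space $W$. There are nilpotent endomorphisms $N_1,N_2,N_3$ of $W$ with $N_j(q)=0$ such that for every $y$ with $q(y)\ne0$ the vectors $N_1y,N_2y,N_3y$ form a basis of $\ker dq_y$.
\end{lemma}

\begin{proof}
All such forms are equivalent, so let $W$ be the space of $2\times2$ matrices and $q=\det$. Let $N_j$ be left multiplication by $a_j$, where
\[
a_1=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad a_2=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad a_3=\begin{pmatrix}1&-1\\1&-1\end{pmatrix}.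
\]
These matrices are linearly independent and $a_j^2=0$. As $\det(\exp(ta_j)y)=\det y$, we have $N_j(q)=0$, that is, $a_jy\in\ker dq_y$. For invertible $y$ the three vectors $a_jy$ are independent and $\ker dq_y$ has dimension $3$.
\end{proof}

\subsection{From charts to the cone}
Let $V$ be a smooth projective variety of positive dimension, $H$ an ample divisor, $A=dH$ with $d\ge1$, $R=\bigoplus_kR_k$ with $R_k=H^0(V,\mathcal O_V(kA))$, and $C=\operatorname{Spec}R$. Recall that $R$ is finitely generated, that the grading defines a $\mathbb G_m$-action on $C$ whose fixed point is the vertex $0$, and that $C\setminus0$ is the total space of $\mathcal O_V(-A)$ with the zero section removed. So $C\setminus 0$ is smooth and there is a $\mathbb G_m$-bundle $\pi\colon C\setminus0\to V$. For $0\ne\sigma\in R_m$, $m\geq1$, the preimage of $\{\sigma\ne0\}\subset V$ is $\operatorname{Spec}R[1/\sigma]$. The \emph{Euler vector} $\mathcal E$ at $\tilde x\in C\setminus0$, the velocity of the $\mathbb G_m$-action, spans $\ker d\pi$ and satisfies $d\sigma(\mathcal E)=m\,\sigma(\tilde x)$.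

\begin{lemma}\label{lem:lift}
Let $0\ne s\in H^0(V,\mathcal O_V(mH))$, $m\ge1$, let $U=\{s\neq0\}\subset V$ and $\sigma=s^d\in R_m$. For every $\mathbb G_a$-action on $U$ there is a $\mathbb G_a$-action on $C$ that leaves $\sigma$ invariant and has the following property: for each $\tilde x\in\pi^{-1}(U)$, the orbit of $\tilde x$ lies in $\pi^{-1}(U)$ and is mapped by $\pi$ onto the orbit of $x=\pi(\tilde x)$, and $d\pi$ sends the velocity at $\tilde x$ to a nonzero multiple of the velocity at $x$.
\end{lemma}

\begin{proof}
We first lift the action to the line bundle $\mathcal M=\mathcal O_V(-A)|_U$, and then clear denominators. Let $a,\operatorname{pr}\colon\mathbb G_a\times U\to U$ be the action and the projection. Since $U$ is smooth, $\operatorname{Pic}(\mathbb A^1\times U)=\operatorname{pr}^*\operatorname{Pic}(U)$, so a line bundle on $\mathbb A^1\times U$ that is trivial on $0\times U$ is trivial. This applies to $a^*\mathcal M\otimes\operatorname{pr}^*\mathcal M^{-1}$. Choose an isomorphism $\Phi\colon\operatorname{pr}^*\mathcal M\to a^*\mathcal M$, and divide it by a unit on $U$ so that it is the identity on $0\times U$.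 It consists of linear isomorphisms $\Phi_{t,x}\colon\mathcal M_x\to\mathcal M_{t\cdot x}$. The isomorphisms $\Phi_{t',t\cdot x}\circ\Phi_{t,x}$ and $\Phi_{t+t',x}$ differ by a unit on $\mathbb A^2\times U$. Units of the polynomial ring $\mathbb C[U][t,t']$ over the domain $\mathbb C[U]$ do not depend on $t,t'$, and this unit equals $1$ at $t=t'=0$, so it is $1$. Thus $\Phi$ is a $\mathbb G_a$-action on $\mathcal M$, linear on fibers. It preserves the complement of the zero section, which is $\pi^{-1}(U)=\operatorname{Spec}R[1/\sigma]$, and $\pi$ is equivariant.

Let $\partial'$ be the corresponding LND of $R[1/\sigma]$. By (L3), $\partial'\sigma=0$. Applying $\partial'$ to finitely many generators of $R$, we find $k$ with $\sigma^k\partial'(R)\subset R$. By (L2), $\sigma^k\partial'$ is an LND of $R$ with the stated properties.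
\end{proof}

The lifts from a single chart all fix $\sigma$, so they cannot make the cone flexible. Two charts with different divisors provide the missing direction.

\begin{proposition}\label{prop:cone}
Let $m\geq1$ and let $s_1,\dots,s_r\in H^0(V,\mathcal O_V(mH))$ be nonzero sections such that the affine open sets $U_j=\{s_j\ne0\}$ are flexible and cover $V$. Then $C\setminus0$ lies in a single $\operatorname{SAut}(C)$-orbit, and $C$ is flexible at every point of $C\setminus 0$.
\end{proposition}

\begin{proof}
\emph{One flexible point.} The zero sets of the $s_j$ are nonempty, being supports of ample divisors, and have empty intersection, so two of them differ; call the sections $s,s'$, the charts $U,U'$, and put $\sigma=s^d$, $\sigma'=s'^d$. Let $x\in U\cap U'$ and $\pi(\tilde x)=x$. The subspace $\ker d\sigma\subset T_{\tilde x}C$ is a hyperplane that does not contain $\mathcal E$, so $d\pi$ maps it isomorphically onto $T_xV$. The velocities at $\tilde x$ of the actions lifted from $U$ lie in this hyperplane, and their images span $T_xV$ because $U$ is flexible. Hence they span $\ker d\sigma$. In the same way the lifts from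 $U'$ span $\ker d\sigma'$. Suppose the two hyperplanes coincide, so $d\sigma=\mu\,d\sigma'$ at $\tilde x$. Evaluation on $\mathcal E$ gives $\mu=\sigma(\tilde x)/\sigma'(\tilde x)$, which says that $d(\sigma/\sigma')=0$ at $\tilde x$, and so the rational function $(s/s')^d$ on $V$ has zero differential at $x$. This function is not constant, since $s$ and $s'$ have different zero sets, so its differential is nonzero at a general $x$. For such $x$ the two hyperplanes are distinct, they span $T_{\tilde x}C$, and $C$ is flexible at $\tilde x$.

\emph{Spreading.} By Lemma~\ref{lem:flexlocus}(i), the orbit $O$ of $\tilde x$ is open and consists of flexible points. It is the only open orbit, as $C$ is irreducible. The group $\mathbb G_m$ normalizes $\operatorname{SAut}(C)$, so it permutes the orbits and preserves $O$. Hence $O\setminus0=\pi^{-1}(O_V)$ for a nonempty open set $O_V\subset V$. Fix $j$. By Lemma~\ref{lem:lift}, every $\mathbb G_a$-orbit in $U_j$ through a point of $O_V$ is the image of an orbit in $O$, so $O_V\cap U_j$ is $\operatorname{SAut}(U_j)$-stable. It is nonempty, so it equals $U_j$ by Lemma~\ref{lem:flexlocus}(iv).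 Since the $U_j$ cover $V$, we get $O_V=V$.
\end{proof}

The first half of this proof needs only two charts, and for Fano--Mukai fourfolds it reproves the generic flexibility (b). The covering hypothesis is what reaches every point.

\subsection{Covering by symmetry}

\begin{lemma}\label{lem:cover}
Let $V$ be a variety, $V^\circ\subset V$ a dense open subset, and for each $x\in V$ let $D_x\subset V$ be a closed subset. Suppose that $D_x\ne V$ for all $x$, and that $y\in D_x$ if and only if $x\in D_y$. Then finitely many of the open sets $V\setminus D_p$, $p\in V^\circ$, cover $V$.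
\end{lemma}

\begin{proof}
Given $x$, choose $p\in V^\circ\setminus D_x$. Then $x\notin D_p$. So the sets $V\setminus D_p$ cover $V$, and $V$ is quasi-compact.
\end{proof}

\begin{example}\label{ex:quadric}
Let $Q\subset\mathbb P^{n+1}$ be a smooth quadric with polar bilinear form $\beta$, and let $D_x=\{y\in Q:\beta(x,y)=0\}$ be the tangent hyperplane section. The relation is symmetric because $\beta$ is, and $D_x\ne Q$ because $Q$ spans $\mathbb P^{n+1}$. In coordinates with $Q=\{y_0y_{n+1}+q(y_1,\dots,y_n)=0\}$ and $x=(1:0:\dots:0)$, we have $D_x=\{y_{n+1}=0\}$. On the complement the equation is linear in $y_0$ and determines it, so $Q\setminus D_x\cong\mathbb A^n$ is flexible. Lemma~\ref{lem:cover} and Proposition~\ref{prop:cone} show that the cones over $Q$ with respect to the multiples of the hyperplane class are flexible at all points other than the vertex.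
\end{example}

For Fano--Mukai fourfolds of genus $8$ and $7$ the equations of $V$ become a square linear system along the fibers of a projection, and $D_x$ is the locus where its determinant vanishes, just as $y_{n+1}$ is the coefficient of $y_0$ in the example.

\section{Lines and conics on Fano--Mukai fourfolds}\label{sec:mukai}

From now on $V$ is a smooth Fano--Mukai fourfold of genus $g\in\{7,8,9\}$.

\subsection{Mukai's description}
The following theorem is due to Mukai \cite{Mukai}; the hypothesis on smooth divisors under which it was proved was established by Mella \cite{Mella}.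

\begin{theorem}\label{thm:mukai}
The divisor $H$ is very ample, and in the embedding $V\subset\mathbb P^{g+2}$ by $|H|$ one has $V=\mathbb S\cap\Lambda$ as schemes, where $\Lambda\subset\mathbb P^N$ is a linear subspace of codimension $c$, equal to the span of $V$, and $\mathbb S\subset\mathbb P^N$ is
\begin{itemize}
\item for $g=9$, the Lagrangian Grassmannian $LG(3,6)\subset\mathbb P^{13}$, of dimension $6$, with $c=2$;
\item for $g=8$, the Grassmannian $G(2,6)\subset\mathbb P^{14}$, of dimension $8$, with $c=4$;
\item for $g=7$, the spinor variety $OG_+(5,10)\subset\mathbb P^{15}$, of dimension $10$, with $c=6$.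
\end{itemize}
\end{theorem}

The smoothness of $V$ enters most arguments through the next lemma.

\begin{lemma}\label{lem:star}
Let $x\in V$.
\begin{enumerate}
\item[(i)] The differentials on $T_x\mathbb S$ of $c$ independent linear forms defining $\Lambda$ are independent.
\item[(ii)] A nonzero linear form on $\mathbb P^N$ whose restriction to $\mathbb S$ vanishes to order at least $2$ at $x$ does not vanish identically on $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $V=\mathbb S\cap\Lambda$ as schemes, $T_xV$ is the common kernel of the $c$ differentials, and $\dim T_xV=4=\dim\mathbb S-c$. This gives (i). A nonzero form vanishing on $V$ vanishes on its span $\Lambda$, so it is a nontrivial combination of the $c$ forms, and its differential at $x$ is nonzero by (i).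
\end{proof}

\subsection{Lines through a general point}
We recall three standard facts. Every vector bundle on $\mathbb P^1$ is a sum of line bundles, and $\bigoplus\mathcal O(a_i)$ is generated by global sections at one point if and only if all $a_i\ge0$. The Fano scheme of lines on $V$ is projective with tangent space $H^0(N_{\ell/V})$ at $[\ell]$, and the subscheme $\mathcal F_q(V)$ of lines through a point $q\in\ell$ has tangent space $H^0(N_{\ell/V}(-1))$ at $[\ell]$. Finally, \emph{generic smoothness}: for a morphism $\varphi\colon X\to Y$ of smooth complex varieties there is a dense open $Y^\circ\subset Y$ such that $d\varphi$ is surjective at every point of $\varphi^{-1}(Y^\circ)$, which may be empty.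

\begin{lemma}\label{lem:lines}
There is a dense open subset $V^\circ\subset V$ such that every line $\ell\subset V$ meeting $V^\circ$ has $N_{\ell/V}\cong\mathcal O^3$. For such a line and every point $q\in\ell$, the scheme $\mathcal F_q(V)$ has zero tangent space at $[\ell]$.
\end{lemma}

\begin{proof}
Write the reduced Fano scheme as a finite union of smooth irreducible locally closed pieces $\mathcal F_i$, and let $\mathcal I_i\subset \mathcal F_i\times V$ be the universal line, a $\mathbb P^1$-bundle over $\mathcal F_i$. Choose $V^\circ$ by generic smoothness for all maps $\mathcal I_i\to V$ at once. Let $[\ell]\in \mathcal F_i$ and $p\in\ell\cap V^\circ$. The differential of $\mathcal I_i\to V$ at $([\ell],p)$ is onto $T_pV$. Modulo $T_p\ell$, this says that the composition $T_{[\ell]}\mathcal F_i\to H^0(N_{\ell/V})\to N_{\ell/V}|_p$ is onto. So $N_{\ell/V}=\bigoplus\mathcal O(a_i)$ has all $a_i\ge0$. Since $\sum a_i=-K_V\cdot\ell-2=0$, all $a_i$ vanish. The last claim holds because $H^0(\mathcal O(-1)^3)=0$.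
\end{proof}

We fix such a $V^\circ$. The lines through $p$ will be computed as a linear section of an explicit variety of directions.

\begin{lemma}\label{lem:sigma}
Let $p\in V^\circ$, and let $\mathcal L_p\subset\mathbb P(T_p\mathbb S)$ be a closed subvariety such that every line in $\mathbb P^N$ through $p$ with direction in $\mathcal L_p$ lies in $\mathbb S$. Then the scheme $\Sigma_p=\mathcal L_p\cap\mathbb P(T_pV)$ is finite and reduced.
\end{lemma}

\begin{proof}
Identify the lines of $\mathbb P^N$ through $p$ with $\mathbb P(T_p\mathbb P^N)$. The equations of the scheme $\mathcal F_p(\mathbb S)$ vanish at all points of the reduced variety $\mathcal L_p$, so $\mathcal L_p$ is a subscheme of $\mathcal F_p(\mathbb S)$. Since $T_pV=T_p\mathbb S\cap T_p\Lambda$ and $V=\mathbb S\cap\Lambda$ as schemes,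
\[
\Sigma_p=\mathcal L_p\cap\mathbb P(T_p\Lambda)\subset\mathcal F_p(\mathbb S)\cap\mathbb P(T_p\Lambda)=\mathcal F_p(V).
\]
By Lemma~\ref{lem:lines} all tangent spaces of $\mathcal F_p(V)$, and hence of $\Sigma_p$, are zero.
\end{proof}

\subsection{Conics through an arbitrary point}
For $g=7,8$ the condition $y\in D_x$ will produce a conic through $x$ and $y$, so the inequality $D_x\ne V$ amounts to saying that conics through $x$ do not fill $V$. This must be shown for \emph{every} $x\in V$, where no genericity is available. We say that $y\in V\setminus\{x\}$ is \emph{linked} to $x$ if there is a smooth conic in $V$ through $x$ and $y$, or two intersecting lines $\ell\ni x$ and $\ell'\ni y$ in $V$.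

\begin{lemma}\label{lem:plane}
Let $x\ne y$ be points of $V$ and let $\Pi\subset\Lambda$ be a plane through them. Suppose that $\Pi\cap\mathbb S$ is the zero set of a quadratic form on $\Pi$ and does not contain the line $\overline{xy}$. Then $y$ is linked to $x$.
\end{lemma}

\begin{proof}
The form is nonzero, so $\Pi\cap\mathbb S$ is a plane conic through $x,y$, contained in $\mathbb S\cap\Lambda=V$. It is not a double line, since that line would be $\overline{xy}$. If it is a pair of distinct lines, then neither contains both $x$ and $y$, so one contains $x$ and the other $y$.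
\end{proof}

For $g=8$ the variety $\mathbb S$ is the intersection of the Pl\"ucker quadrics, and for $g=7$ of the ten quadrics \eqref{eq:spinor} below. So in both cases $V$ is an intersection of quadrics in $\Lambda$.

\begin{proposition}\label{prop:conics}
Let $g\in\{7,8\}$ and $x\in V$. The set of points linked to $x$ is not dense in $V$.
\end{proposition}

\begin{proof}
Since $V$ is irreducible, a union of two subsets that are not dense is not dense. So we treat the two kinds of links separately.

\emph{Smooth conics.} The morphisms $f\colon\mathbb P^1\to V$ with $\deg f^*H=2$ and $f(0)=x$ form a scheme of finite type whose tangent space at $f$ consists of the sections of $f^*T_V$ vanishing at $0$. Write its reduction as a finite union of smooth irreducible locally closed pieces. If the smooth conics through $x$ sweep out a dense subset, then for one piece $\mathcal H$ the evaluation $\operatorname{ev}\colon\mathcal H\times(\mathbb P^1\setminus0)\to V$ is dominant, and by generic smoothness $d\operatorname{ev}$ is onto at some point $(f,t)$. The image of $d\operatorname{ev}$ is spanned by values at $t$ of sections of $f^*T_V$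 vanishing at $0$: tangent vectors to $\mathcal H$ are such sections, and for the direction along $\mathbb P^1$ take the image under $df$ of a vector field on $\mathbb P^1$ vanishing at $0$ and not at $t$. So $f^*T_V\otimes\mathcal O(-1)$ is generated by global sections at $t$, and $f^*T_V=\bigoplus_{i=1}^4\mathcal O(a_i)$ with all $a_i\ge1$. As $f$ is not constant, $df\colon\mathcal O(2)\to f^*T_V$ is nonzero, so some $a_i\ge2$. Then $\sum a_i\ge5$, whereas $\sum a_i=\deg f^*(-K_V)=4$.

\emph{Lines through $x$ sweep out at most a surface.} Let $B_x\subset V$ be the union of the lines in $V$ through $x$. It is closed and lies in the embedded tangent space $\mathbb T\cong\mathbb P^4$ of $V$ at $x$, and $\mathbb T\subset\Lambda$. Note that neither of the irreducible fourfolds $V$ and $\mathbb T$ contains the other, since otherwise $V=\mathbb T$, while $V$ spans $\mathbb P^{g+2}$. In particular $\dim B_x\le3$. Suppose $B'$ is a $3$-dimensional component of $B_x$. As $\operatorname{Pic}(V)=\mathbb ZH$, we have $B'\sim kH$ with $k\ge1$, so $B'$ is an irreducible hypersurface in $\mathbb T$ of degree $k(2g-2)\ge12$. A quadric containing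 $V$ contains $B'$, hence all of $\mathbb T$, since $2<12$. As $V$ is an intersection of quadrics in $\Lambda$, this gives $\mathbb T\subset V$, which we have excluded. So $\dim B_x\le2$.

\emph{Pairs of lines.} Let $\mathcal I$ be the universal line over the Fano scheme, with its projection $e\colon\mathcal I\to V$, and let $\mathcal I'\subset\mathcal I$ be the set of points that are isolated in their fiber. It is open by semicontinuity of fiber dimension, and $e|_{\mathcal I'}$ has finite fibers, so $\dim(\mathcal I'\cap e^{-1}(B_x))\le2$. The lines occurring in $\mathcal I'\cap e^{-1}(B_x)$ form a family of dimension at most $2$, so their union lies in a closed set $Y\subset V$ of dimension at most $3$. Let $y\in V^\circ$ lie on a line $\ell'$ that meets a line $\ell\ni x$ at a point $q\in B_x$. By Lemma~\ref{lem:lines}, $([\ell'],q)\in\mathcal I'$, so $y\in Y$. Thus the points linked to $x$ by a pair of lines lie in the proper closed set $Y\cup(V\setminus V^\circ)$.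
\end{proof}

The equality $-K_V=2H$ is used twice here with no room to spare: it forces the normal bundle $\mathcal O^3$ in Lemma~\ref{lem:lines}, and it gives $4<5$ for conics.

\subsection{The plan}\label{sec:plan}
In each genus we define closed subsets $D_x\subset V$, $x\in V$, and prove:
\begin{enumerate}
\item[(D1)] $D_x$ is the zero set on $V$ of a form of degree $10-g$ on $\mathbb P^N$;
\item[(D2)] $y\in D_x$ if and only if $x\in D_y$;
\item[(D3)] $D_x\ne V$ for every $x\in V$;
\item[(D4)] for $p\in V^\circ$, the chart $U_p=V\setminus D_p$ has the form stated in Theorem~\ref{thm:charts} and is flexible.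
\end{enumerate}

\section{Genus 9: two quadrics in $\mathbb A^6$}\label{sec:g9}

\subsection{The sets $D_x$}
Here $\mathbb S=LG(3,6)$ is the variety of $3$-dimensional subspaces of $\mathbb C^6$ on which a symplectic form vanishes. Put
\[
D_x=\{y\in V: x\cap y\ne0\}.
\]
Property (D2) holds by definition. Fix $x\in V$, choose a Lagrangian complement $x'$ of $x$, a basis of $x'$ and the dual basis of $x\cong(x')^*$. The Lagrangian subspaces meeting $x$ trivially are the graphs of symmetric $3\times3$ matrices $X\colon x'\to x$. Their Pl\"ucker coordinates are the minors of $X$, so the embedding in $\mathbb P^{13}$ is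
\[
X\mapsto(1:X:\operatorname{adj}X:\det X),
\]
where $\operatorname{adj}X$ is the adjugate matrix, and $x=(0:0:0:1)$. The first homogeneous coordinate vanishes at $y\in \mathbb S$ exactly when $x\cap y\ne0$, which gives (D1). Dividing by $\det X$, we see that near $x$ the variety $\mathbb S$ is parametrized by symmetric matrices $S=X^{-1}$ as $(\det S:\operatorname{adj}S:S:1)$. So the first coordinate vanishes to order $3$ at $x$, and (D3) follows from Lemma~\ref{lem:star}(ii).

\subsection{The chart}
Let $p\in V^\circ$ and use these coordinates with $x=p$. The two linear forms defining $\Lambda$ vanish at $p$, so near $p$ they read $\operatorname{tr}(C_iS)+\operatorname{tr}(B_i\operatorname{adj}S)+a_i\det S$ with symmetric matrices $B_i,C_i$, and $C_1,C_2$ are independent by Lemma~\ref{lem:star}(i). In the coordinate $X$,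
\[
U_p=\{\operatorname{tr}(C_i\operatorname{adj}X)+\operatorname{tr}(B_iX)+a_i=0,\ i=1,2\}\subset\mathbb A^6,
\]
and the Jacobian matrix of the two equations has rank $2$ at all points of $U_p$, again by Lemma~\ref{lem:star}(i).

The quadratic parts depend only on the pencil spanned by $C_1,C_2$, and the lines through $p$ determine this pencil. For $w\in\mathbb C^3\setminus0$ the matrices $S=t\,ww^T$ have $\operatorname{adj}S=0$ and $\det S=0$, so they form a line in $\mathbb S$ through $p$. Let $\mathcal L_p=\{[ww^T]\}\cong\mathbb P^2$ be the Veronese surface. As $\operatorname{tr}(C_iww^T)=w^TC_iw$, the scheme $\Sigma_p$ is the base scheme of the pencil of conics $w^TC_iw=0$. By Lemma~\ref{lem:sigma} and B\'ezout's theorem it consists of four distinct points. No three are collinear, since a conic through three collinear points contains their line, which would then lie in $\Sigma_p$. A change of basis acts by $X\mapsto hXh^T$ and $w\mapsto (h^{T})^{-1}w$, so we may assume that the points are $e_1,e_2,e_3$ and $(1,1,1)$. Then $C_1,C_2$ span the space of symmetric matrices with zero diagonal and $c_{12}+c_{13}+c_{23}=0$, and the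 equations of $U_p$ say that the three entries $(\operatorname{adj}X)_{23}$, $(\operatorname{adj}X)_{13}$, $(\operatorname{adj}X)_{12}$ become equal after adding affine-linear functions.

The six lines joining the four points form the three singular conics $w_1(w_2-w_3)$, $w_2(w_1-w_3)$, $w_3(w_1-w_2)$ of the pencil. We use the squares of these six linear forms as a basis of the space of matrices $X$: with $e^2=ee^T$,
\[
X=u_1e_1^2+u_2e_2^2+u_3e_3^2+v_1(e_2-e_3)^2+v_2(e_1-e_3)^2+v_3(e_1-e_2)^2 .
\]
Then $x_{23}=-v_1$, $x_{13}=-v_2$, $x_{12}=-v_3$, $x_{11}=u_1+v_2+v_3$, $x_{22}=u_2+v_1+v_3$, $x_{33}=u_3+v_1+v_2$, so $u_i,v_i$ are linear coordinates. With $\nu=v_1v_2+v_2v_3+v_3v_1$,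
\begin{align*}
(\operatorname{adj}X)_{23}&=x_{12}x_{13}-x_{11}x_{23}=u_1v_1+\nu,\\
(\operatorname{adj}X)_{13}&=x_{12}x_{23}-x_{13}x_{22}=u_2v_2+\nu,\\
(\operatorname{adj}X)_{12}&=x_{13}x_{23}-x_{12}x_{33}=u_3v_3+\nu.
\end{align*}
The common term $\nu$ cancels in the differences, and $U_p$ has the form stated in Theorem~\ref{thm:charts}. Property (D4) now follows from Proposition~\ref{prop:g9}.

\subsection{Flexibility}

\begin{proposition}\label{prop:g9}
Let $F_i=u_iv_i+L_i$, $i=1,2,3$, with $L_i$ affine-linear in all six variables. Suppose that $Y=\{F_1=F_2=F_3\}\subset\mathbb A^6$ is irreducible and that the differentials of $F_1-F_2$ and $F_2-F_3$ are independent at every point of $Y$. Then $Y$ is flexible.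
\end{proposition}

The equations become linear once one variable from each pair $P_i=\{u_i,v_i\}$ is frozen. Two linear equations in the three remaining variables leave a line, and Cramer's rule gives a translation along it. To write this symmetrically, let $\mathbf 1=(1,1,1)$ and $\overline W=\mathbb C^3/\mathbb C\mathbf 1$, with the area form $[a,b]=\det(a,b,\mathbf 1)$. The variety $Y$ is the zero fiber of the map $\overline F\colon\mathbb A^6\to\overline W$ induced by $(F_1,F_2,F_3)$. For a variable $s$ let $J_s=\partial_s\overline F$. It depends only on the \emph{partner} of $s$, the other variable in the same pair; for instance $J_{u_1}$ is the class of $(v_1+\partial_{u_1}L_1,\partial_{u_1}L_2,\partial_{u_1}L_3)$. By hypothesis the six vectors $J_s$ span $\overline W$ at each point of $Y$.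

For each of the eight choices $\sigma=(s_1,s_2,s_3)$ with $s_i\in P_i$, define a derivation $\delta_\sigma$ that kills the three partners and has
\[
\delta_\sigma(s_1)=[J_{s_2},J_{s_3}],\qquad\delta_\sigma(s_2)=[J_{s_3},J_{s_1}],\qquad\delta_\sigma(s_3)=[J_{s_1},J_{s_2}].
\]
The right-hand sides are polynomials in the partners, so $\delta_\sigma^2$ kills all six variables and $\delta_\sigma$ is an LND. The identity $[b,c]a+[c,a]b+[a,b]c=0$ in a plane gives $\delta_\sigma(\overline F)=\sum_i\delta_\sigma(s_i)J_{s_i}=0$, so $\delta_\sigma$ acts on $Y$. To find where the $\delta_\sigma$ fail to span we need a special case of Rado's theorem on independent transversals.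

\begin{lemma}\label{lem:rado}
Let $W_1,W_2,W_3\subset\mathbb C^3$ be subspaces of dimension at most $2$ with $W_1+W_2+W_3=\mathbb C^3$ and $\det(w_1,w_2,w_3)=0$ for all $w_i\in W_i$. Then some $W_k$ is zero, or $\dim(W_j+W_k)\le1$ for some $j\ne k$.
\end{lemma}

\begin{proof}
Suppose neither holds. The independent pairs form an open subset of $W_1\times W_2$. It is nonempty: otherwise every nonzero $w\in W_1$ would span the nonzero space $W_2$, and $W_1+W_2$ would be a line. For an independent pair, $W_3\subset\langle w_1,w_2\rangle$. If $\dim W_3=2$, this is an equality for a dense set of pairs, so $W_1,W_2\subset W_3$ and the sum is not $\mathbb C^3$. Hence $\dim W_3=1$, and by symmetry all $W_i$ are lines. Three lines spanning $\mathbb C^3$ give a nonzero determinant, a contradiction.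
\end{proof}

\begin{lemma}\label{lem:g9span}
If the velocities $\delta_\sigma(y)$ do not span $T_yY$, then one of the following closed conditions holds at $y$:
\begin{enumerate}
\item[$(\mathrm I)_k$] $J_{u_k}=J_{v_k}=0$;
\item[$(\mathrm{II})_{jk}$] the four vectors $J_s$, $s\in P_j\cup P_k$, span a space of dimension at most $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a linear form $\varphi=\sum_s\varphi_s\,ds$ on $\mathbb C^6$ that kills all $\delta_\sigma(y)$ but not $T_yY=\ker d\overline F$. Then $(d\overline F,\varphi)\colon\mathbb C^6\to\overline W\oplus\mathbb C$ is onto, so the six vectors $\hat J_s=(J_s,\varphi_s)$ span a $3$-dimensional space. Expansion along the last coordinate gives $\det(\hat J_{s_1},\hat J_{s_2},\hat J_{s_3})=\sum_i\varphi_{s_i}\delta_\sigma(s_i)=\varphi(\delta_\sigma(y))=0$ for all $\sigma$. By trilinearity, Lemma~\ref{lem:rado} applies to $W_i=\langle\hat J_{u_i},\hat J_{v_i}\rangle$. Project its conclusion to $\overline W$.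
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:g9}]
By Lemma~\ref{lem:flexlocus}(iii) it suffices to exclude a nonempty irreducible closed stable set $Z\subset Y$ without flexible points. By Lemma~\ref{lem:g9span}, $Z$ is covered by finitely many closed sets, so one of the conditions holds on all of $Z$. The setting is symmetric in the indices $1,2,3$.

\emph{Case A: no condition $(\mathrm I)_k$ holds on all of $Z$.} After renumbering, $(\mathrm{II})_{12}$ holds on $Z$. We show that it forces a linear relation between the two variables of a pair, while the $\delta_\sigma$ move these variables independently. Let $Z^\circ\subset Z$ be the dense open set where neither $(\mathrm I)_1$ nor $(\mathrm I)_2$ holds. At $z\in Z^\circ$ the vectors $J_s$, $s\in P_1\cup P_2$, span a line in $\overline W$. A linear form on $\overline W$ killing this line is given by $\lambda=(\lambda_1,\lambda_2,\lambda_3)\ne0$ with $\sum\lambda_i=0$, unique up to scale, and $\sum_i\lambda_i\partial_sF_i=0$ for $s\in P_1\cup P_2$. At each point $\lambda_1\ne0$ or $\lambda_2\ne0$, so one of these inequalities holds on a dense subset of $Z$; exchanging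 the indices $1$ and $2$ if necessary, let it be $\lambda_2\ne0$. On this subset normalize $\lambda=(t,1,-1-t)$. The relations for $s=u_2$ and $s=v_2$ read
\[
v_2+\sum_i\lambda_i\,\partial_{u_2}L_i=0,\qquad u_2+\sum_i\lambda_i\,\partial_{v_2}L_i=0,
\]
so $(u_2,v_2)=(b_0+b_1t,\;a_0+a_1t)$ with constants $a_0,a_1,b_0,b_1$ that depend only on the $L_i$. Hence $(u_2,v_2)$ lies on a fixed line, and there is $(\beta,\gamma)\ne(0,0)$ such that $\beta u_2+\gamma v_2$ is constant on a dense subset of $Z$, and so on $Z$.

Now fix $z\in Z^\circ$. Choose $s_1\in P_1$ with $J_{s_1}(z)\ne0$. Since the six vectors span $\overline W$, there is $s_3\in P_3$ with $J_{s_3}(z)$ outside the line, and $[J_{s_3},J_{s_1}](z)\ne0$. For $\sigma=(s_1,u_2,s_3)$ the orbit of $z$ lies in $Z$, moves $u_2$ and fixes $v_2$, so $\beta=0$. For $\sigma=(s_1,v_2,s_3)$ it moves $v_2$ and fixes $u_2$, so $\gamma=0$. This is a contradiction.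

\emph{Case B: $(\mathrm I)_1$ holds on $Z$}, after renumbering. Then $(v_1+\partial_{u_1}L_1,\partial_{u_1}L_2,\partial_{u_1}L_3)$ is proportional to $\mathbf 1$ on $Z$. So $L_2$ and $L_3$ have the same $u_1$-coefficient $\alpha$, and $v_1=v_1^\circ:=\alpha-\partial_{u_1}L_1$ on $Z$. From $J_{v_1}=0$ we get in the same way a common $v_1$-coefficient $\alpha'$ and $u_1=u_1^\circ:=\alpha'-\partial_{v_1}L_1$ on $Z$. Put $\bar u=u_1-u_1^\circ$, $\bar v=v_1-v_1^\circ$ and $y=(u_2,v_2,u_3,v_3)$. Then $F_1-\alpha u_1-\alpha'v_1=\bar u\bar v+M(y)$ with $M$ affine-linear. Subtracting $\alpha u_1+\alpha'v_1+M$ from all three $F_i$ does not change $Y$ or the differences $F_i-F_j$, and gives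
\[
Y=\{\bar u\bar v=h_2(y)=h_3(y)\},\qquad h_i=u_iv_i+(\text{affine-linear in }y),\qquad Z\subset\{\bar u=\bar v=0\}.
\]
This is a higher-dimensional form of Example~\ref{ex:surface}. The quadratic part $u_2v_2-u_3v_3$ of $h_2-h_3$ is nondegenerate, so after a translation of $y$ we have $h_2-h_3=q(y)-\kappa$ with $q$ a nondegenerate quadratic form and $\kappa\in\mathbb C$. If $\kappa=0$, the point $\bar u=1$, $\bar v=h_2(0)$, $y=0$ lies on $Y$ and $d(F_2-F_3)=dq$ vanishes there, against the hypothesis. So $\kappa\ne0$. With $N_j$ as in Lemma~\ref{lem:so4}, define
\[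
\mathcal D_j(\bar u)=0,\qquad\mathcal D_j(\bar v)=N_j(h_2),\qquad\mathcal D_j(f)=\bar u\,N_j(f)\quad(f\in\mathbb C[y]).
\]
Since $\mathcal D_j^k(f)=\bar u^kN_j^k(f)$ and $\mathcal D_j(\bar v)\in\mathbb C[y]$, this is an LND. It kills $q-\kappa$, and $\mathcal D_j(\bar u\bar v-h_2)=\bar uN_j(h_2)-\bar uN_j(h_2)=0$, so it acts on $Y$. Let $z=(0,0,y)\in Z$. As $Z$ is stable and $\bar v=0$ on $Z$, we get $N_j(h_2)(y)=0$ for $j=1,2,3$. Since $q(y)=\kappa\ne0$, the vectors $N_jy$ span $\ker dq_y$, so $dh_2$ is a multiple of $dq$ at $y$. At $z$ we have $d(F_1-F_2)=d(\bar u\bar v-h_2)=-dh_2$ and $d(F_2-F_3)=dq$. These are dependent, against the hypothesis.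
\end{proof}

\begin{remark}
The second family $\mathcal D_j$ cannot be avoided. For $F_1=u_1v_1$, $F_2=u_2v_2+u_3$, $F_3=u_3v_3+2u_3+v_3$, conditions $(\mathrm I)_1$ and $(\mathrm I)_2$ both hold at the origin, so all eight $\delta_\sigma$ vanish there. Yet the rank hypothesis holds on all of $Y$. Indeed, let $\sum\lambda_i\,dF_i=0$ with $\sum\lambda_i=0$, $\lambda\neq0$. The $du_3$ and $dv_3$ coefficients give $\lambda_3\ne0$ and $u_3=-1$, so $F_3=-2$; and $\lambda_1\ne0$ forces $F_1=0$, while $\lambda_2\ne0$ forces $F_2=-1$.
\end{remark}

\section{Genus 8: a quadric fourfold minus a quadric section}\label{sec:g8}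

\subsection{The sets $D_x$}
Here $\mathbb S=G(2,6)\subset\mathbb P(\Lambda^2\mathbb C^6)$, and $\Lambda$ is defined by independent alternating forms $\omega_1,\dots,\omega_4$ on $\mathbb C^6$. So $V$ consists of the $2$-dimensional subspaces on which all $\omega_i$ vanish. For $x=\langle f_1,f_2\rangle$ and $y=\langle r_1,r_2\rangle$ in $V$ consider the $4\times4$ determinant
\[
G(x,y)=\det\bigl(\omega_i(f_a,r_b)\bigr)_{i;\,(a,b)},\qquad D_x=\{y\in V: G(x,y)=0\}.
\]
A change of bases multiplies $G$ by a nonzero scalar. Exchanging $x$ and $y$ changes the signs of all entries and permutes the columns, which gives (D2).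

Let $M=\mathbb C^6/x$. For $f\in x$ the map $c_f\colon M\to\mathbb C^4$, $c_f(r)=(\omega_i(f,r))_i$, is well defined because $\omega_i|_x=0$, and it is linear in $f$; write $c_a=c_{f_a}$. If $\rho\in\Lambda^2M$ is the image of $r_1\wedge r_2$, then
\begin{equation}\label{eq:G}
G(x,y)=c_1r_1\wedge c_1r_2\wedge c_2r_1\wedge c_2r_2=\Lambda^2c_1(\rho)\wedge\Lambda^2c_2(\rho)\in\Lambda^4\mathbb C^4=\mathbb C .
\end{equation}
This is a quadratic form $G_x(\rho)$ in $\rho$, and $\rho$ is linear in $r_1\wedge r_2$, which gives (D1). Moreover $\rho\ne0$ if and only if $x\cap y=0$. The linear map $\Lambda^2\mathbb C^6\to\Lambda^2M$ has kernel $x\wedge\mathbb C^6$, the embedded tangent space of $\mathbb S$ at $x$, so the coordinates of $\rho$ vanish to order $2$ on $\mathbb S$ at $x$.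

\begin{proof}[Proof of {\rm(D3)}]
Suppose $D_x=V$. By Lemma~\ref{lem:star}(ii) the open set $\{\rho\ne0\}\subset V$ is nonempty, hence dense. Let $y$ be in it and put $W=x\oplus y$. Since $G(x,y)=0$, the rows of the matrix are dependent, so there is a nonzero $\omega\in\langle\omega_1,\dots,\omega_4\rangle$ with $\omega(x,y)=0$. Also $\omega|_x=0$ and $\omega|_y=0$, so $\omega$ vanishes on $W$. Thus $\Lambda$ imposes at most three conditions on $\mathbb P(\Lambda^2W)=\mathbb P^5$, and there is a plane $\Pi\subset\mathbb P(\Lambda^2W)\cap\Lambda$ through $x$ and $y$. A bivector $\theta\in\Lambda^2W$ is decomposable if and only if $\theta\wedge\theta=0$ in $\Lambda^4W\cong\mathbb C$, so $\Pi\cap\mathbb S$ is the zero set of one quadratic form. It does not contain $\overline{xy}$, because $(f_1\wedge f_2+r_1\wedge r_2)^{2}=2f_1\wedge f_2\wedge r_1\wedge r_2\ne0$. By Lemma~\ref{lem:plane}, $y$ is linked to $x$. This contradicts Proposition~\ref{prop:conics}.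
\end{proof}

\subsection{The chart}
The projection $y\mapsto[\rho]$ maps $V\setminus D_x$ to $G(2,M)\setminus\{G_x=0\}$. We invert it. Let $\langle\bar r_1,\bar r_2\rangle\in G(2,M)$ with $G_x\ne0$, and let $r_1,r_2$ be lifts. The planes with this image are $\langle r_1+\varphi_1,r_2+\varphi_2\rangle$ with $\varphi_b=\sum_a\varphi_{ab}f_a\in x$. Since $\omega_i(\varphi_1,\varphi_2)=0$, such a plane lies in $V$ if and only if
\[
\omega_i(r_1,r_2)+\sum_a\varphi_{a1}\,\omega_i(f_a,r_2)-\sum_a\varphi_{a2}\,\omega_i(f_a,r_1)=0,\qquad i=1,\dots,4 .
\]
This is a system of four linear equations in the four unknowns $\varphi_{ab}$ with determinant $\pm G_x\neq0$. This explains the definition of $G$. By Cramer's rule the solution is unique and depends regularly on the plane in $M$, so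
\[
V\setminus D_x\cong G(2,M)\setminus\{G_x=0\}.
\]

Now let $x=p\in V^\circ$. To normalize $G_p$ we diagonalize the pencil $c_f$, using the lines through $p$. We have $T_p\mathbb S\cong(p\wedge\mathbb C^6)/\Lambda^2p\cong p\otimes M$, and the differential of $\omega_i$ sends $f\otimes m$ to $\omega_i(f,m)$. If $p=\langle f,f'\rangle$ and $\tilde m$ lifts $m$, the bivectors $f\wedge(f'+t\tilde m)$ form a line in $\mathbb S$ with direction $f\otimes m$. So we take $\mathcal L_p=\mathbb P(p)\times\mathbb P(M)$ in its Segre embedding, and $\Sigma_p=\{([f],[m]):c_f(m)=0\}$ is finite and reduced by Lemma~\ref{lem:sigma}. Finiteness shows that the binary quartic $\det c_f$ is not identically zero and that $\dim\ker c_f\le1$ for all $f\neq0$. Reducedness shows that the roots are simple. Indeed, let $\ker c_f=\mathbb Cm$ and $f'\notin\mathbb Cf$. The adjugate of $c_f$ has rank one and equals $m\otimes\psi$, where $\psi$ is a nonzero linear form vanishing on $\operatorname{im}c_f$, so the derivative of $\det(c_f+tc_{f'})$ at $t=0$ is $\psi(c_{f'}m)$. At a multiple root this vanishes, so $c_{f'}(m)+c_f(m')=0$ for some $m'$, and $(f+\varepsilon f',m+\varepsilon m')$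 with $\varepsilon^2=0$ is a nonzero tangent vector to $\Sigma_p$, which is impossible.

Choose $f_1$ with $c_1$ invertible. The eigenvalues $\tau_1,\dots,\tau_4$ of $c_1^{-1}c_2$ are the roots of $\det c_{f_2-\tau f_1}$, so they are distinct. In a basis of eigenvectors, \eqref{eq:G} gives up to a nonzero scalar $G_p(\rho)=\rho\wedge\rho'$ with $\rho'_{ij}=\tau_i\tau_j\rho_{ij}$, that is,
\[
G_p=(\tau_1\tau_2+\tau_3\tau_4)\rho_{12}\rho_{34}-(\tau_1\tau_3+\tau_2\tau_4)\rho_{13}\rho_{24}+(\tau_1\tau_4+\tau_2\tau_3)\rho_{14}\rho_{23},
\]
while $G(2,M)$ is the quadric $\rho_{12}\rho_{34}-\rho_{13}\rho_{24}+\rho_{14}\rho_{23}=0$. Put $(u_1,v_1)=(\rho_{12},\rho_{34})$, $(u_2,v_2)=(-\rho_{13},\rho_{24})$, $(u_3,v_3)=(\rho_{14},\rho_{23})$, and let $\gamma_1,\gamma_2,\gamma_3$ be the three coefficients in parentheses. They are distinct: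
\[
\gamma_1-\gamma_2=(\tau_1-\tau_4)(\tau_2-\tau_3),\quad\gamma_1-\gamma_3=(\tau_1-\tau_3)(\tau_2-\tau_4),\quad\gamma_2-\gamma_3=(\tau_1-\tau_2)(\tau_3-\tau_4).
\]
So $U_p$ has the form stated in Theorem~\ref{thm:charts}, and (D4) follows from the next proposition.

\subsection{Flexibility}

\begin{proposition}\label{prop:g8}
Let $Q=\sum_{i=1}^3u_iv_i$ and $G=\sum_{i=1}^3\gamma_iu_iv_i$ with distinct $\gamma_i$. Then $U=\{Q=0,\ G\ne0\}\subset\mathbb P^5$ is flexible.
\end{proposition}

\begin{proof}
We use (L4) with $I=(Q)$ and $f=G$, so $T_xU$ is identified with the $4$-dimensional space $K=\ker dQ\cap\ker dG\subset\mathbb C^6$ at a point $\hat x$ over $x$. The idea is that the member $G_1=G-\gamma_1Q$ of the pencil does not involve $u_1,v_1$. We move the other four variables along the level sets of $G_1$, freeze $v_1$, and let $u_1$ compensate for the change in $Q$.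

Let $y=(u_2,v_2,u_3,v_3)$. The form $G_1=(\gamma_2-\gamma_1)u_2v_2+(\gamma_3-\gamma_1)u_3v_3$ is nondegenerate in $y$ because the $\gamma_i$ are distinct. Take $N_j$ from Lemma~\ref{lem:so4} for $q=G_1$, and set
\[
\mathcal D_j(v_1)=0,\qquad\mathcal D_j(f)=v_1N_j(f)\ \ (f\in\mathbb C[y]),\qquad\mathcal D_j(u_1)=-N_j(u_2v_2+u_3v_3).
\]
This is an LND, since $\mathcal D_j^k(f)=v_1^kN_j^k(f)$ and $\mathcal D_j(u_1)\in\mathbb C[y]$, and it raises degrees by $1$. We have $\mathcal D_j(Q)=v_1\mathcal D_j(u_1)+v_1N_j(u_2v_2+u_3v_3)=0$ and $\mathcal D_j(G)=v_1N_j(G_1)+\gamma_1\mathcal D_j(Q)=0$. By (L1) and (L2), $(v_1/G)\mathcal D_j$ is an LND of degree $0$ of $(\mathbb C[u,v]/Q)[1/G]$, so it acts on $U$.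

Let $v_1(\hat x)\ne0$. A vector in $\ker dv_1$ lies in $K$ if and only if its $y$-component lies in $\ker dG_1$ and its $u_1$-component is the one determined by $dQ=0$, where $\partial_{u_1}Q=v_1\ne0$. So $\ker dv_1\cap K$ projects isomorphically onto $\ker (dG_1)_y$. As $G_1(y)=G(\hat x)\ne0$, this space has dimension $3$ and basis $N_jy$. The three velocities lie in $\ker dv_1\cap K$ and have $y$-components $(v_1^2/G)N_jy$, so they span it. The construction is symmetric under $u_i\leftrightarrow v_i$ and under permutation of the indices. Therefore, for every coordinate $s$ with $s(\hat x)\neq0$, the space $\ker ds\cap K$ is a hyperplane in $K$ spanned by velocities.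

Let $x\in U$ be arbitrary. If two of the pairs $(u_i,v_i)$ vanished at $\hat x$, then $Q=0$ would force the third product to vanish, and $G(\hat x)=0$. So there are $j\ne k$ and coordinates $s\in\{u_j,v_j\}$, $s'\in\{u_k,v_k\}$ that are nonzero at $\hat x$. Suppose $\ker ds\cap K=\ker ds'\cap K$. Then $ds'-\mu\,ds$ vanishes on $K$ for some $\mu$, so
\[
ds'-\mu\,ds=\alpha\,dQ+\beta\,dG=\sum_i(\alpha+\beta\gamma_i)(u_i\,dv_i+v_i\,du_i).
\]
Comparing the coefficients of the differentials of the partners of $s$ and of $s'$ gives $(\alpha+\beta\gamma_j)s(\hat x)=0$ and $(\alpha+\beta\gamma_k)s'(\hat x)=0$. Since $\gamma_j\ne\gamma_k$, we get $\alpha=\beta=0$ and $ds'=\mu\,ds$, which is false. So the two hyperplanes are distinct and span $K$.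
\end{proof}

The assumption $p\in V^\circ$ was used only to make the $\gamma_i$ distinct. If two of them coincide, some $G-\gamma_iQ$ is degenerate in its four variables and Lemma~\ref{lem:so4} does not apply; if all three coincide, $U$ is empty.

\section{Genus 7: the complement of the Segre cubic}\label{sec:g7}

\subsection{The spinor variety}
Let $\mathbb C^{10}$ carry a nondegenerate quadratic form. Its $5$-dimensional isotropic subspaces form two connected families, each homogeneous under $SO(10)$, and $x,y$ are in the same family if and only if $\dim x\cap y$ is odd; the variety $\mathbb S=OG_+(5,10)$ is one family. The group $SO(10)$ acts on $\mathbb P^{15}$ by projective linear maps, compatibly with its action on $\mathbb S$. By Witt's theorem, an isometry fixing $x$ can send $y$ to $y'$ whenever $\dim x\cap y=\dim x\cap y'$; such an isometry preserves the family of $x$ and so lies in $SO(10)$. Thus the stabilizer of $x$ has three orbits on $\mathbb S$, given by $\dim x\cap y=5,3,1$.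

We recall the standard coordinates centered at a point $x\in\mathbb S$. Write $\mathbb C^{10}=E\oplus E^*$ with $x=E^*$ and the form $(e,\phi)\mapsto\phi(e)$. Fix a volume form and identify $\Lambda^4E\cong E^*$; then for $\eta\ne0$ the line $\Lambda^4(\ker\eta)\subset\Lambda^4E$ is $\mathbb C\eta$. One has $\mathbb P^{15}=\mathbb P(\mathbb C\oplus\Lambda^2E\oplus\Lambda^4E)$ with points $(s_0,\theta,\eta)$. For $\theta\in\Lambda^2E$, the graph of the contraction $\phi\mapsto\iota_\phi\theta$, $E^*\to E$, is isotropic and corresponds to $(1,\theta,\frac12\theta\wedge\theta)$. These points form the dense open set $s_0\ne0$ of $\mathbb S$, and $\mathbb S$ is defined by the ten quadrics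
\begin{equation}\label{eq:spinor}
s_0\eta=\tfrac12\,\theta\wedge\theta,\qquad\iota_\eta\theta=0 .
\end{equation}
Here $x=(1,0,0)$, $T_x\mathbb S=\Lambda^2E$, and the embedded tangent space of $\mathbb S$ at $x$ is $\{\eta=0\}$; the coordinates of $\eta$ vanish to order $2$ on $\mathbb S$ at $x$. For $\eta\ne0$ the equation $\iota_\eta\theta=0$ means $\theta\in\Lambda^2\ker\eta$, and then $\theta\wedge\theta\in\Lambda^4\ker\eta=\mathbb C\eta$. Hence:
\begin{equation}\label{eq:param}
\begin{gathered}
\text{the points of }\mathbb S\text{ with }\eta\ne0\text{ are the }(s_0,\theta,\eta)\text{ with }\eta\ne0\text{ and }\theta\in\Lambda^2\ker\eta\text{ arbitrary,}\\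
\text{and with }s_0\text{ determined by }s_0\eta=\tfrac12\theta\wedge\theta.
\end{gathered}
\end{equation}
So the projection $y\mapsto[\eta]$ has fibers $\Lambda^2\ker\eta\cong\mathbb A^6$, and the six equations of $\Lambda$ will be a square linear system on them. The coordinates depend on $x$, so symmetry of the resulting determinant is not visible. To prove it we describe $[\eta]$ and the span of the fiber without coordinates. We write $\eta_x(y)$ for the $\eta$-coordinate of $y$.

\begin{lemma}\label{lem:position}
For $y\in\mathbb S$ one has $\eta_x(y)\ne0$ if and only if $\dim x\cap y=1$, and then $x\cap y=\mathbb C\,\eta_x(y)\subset E^*=x$.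
\end{lemma}

\begin{proof}
The set $\mathbb S\cap\{\eta=0\}$ is the intersection of $\mathbb S$ with its embedded tangent space at $x$, so it is a union of orbits of the stabilizer of $x$. It contains $x$, and the points $(1,\theta,0)$ with $\theta$ of rank $2$, for which $x\cap y=\ker\theta$ has dimension $3$. It is not all of $\mathbb S$, so its complement is the third orbit. On this irreducible variety, $y\mapsto x\cap y$ and $y\mapsto[\eta]$ are two morphisms to $\mathbb P(x)$. Where $s_0=1$, the line $x\cap y=\ker\theta$ contains $\eta$ since $\iota_\eta\theta=0$. So the morphisms agree on a dense open set, hence everywhere.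
\end{proof}

\begin{lemma}\label{lem:Sn}
Let $n$ be an isotropic line, $\mathbb S_n=\{z\in\mathbb S:n\subset z\}$, and let $\mathbb P_n$ be the linear span of $\mathbb S_n$ in $\mathbb P^{15}$. In coordinates centered at any $x\in\mathbb S_n$, with $n=\mathbb C\eta$,
\[
\mathbb P_n=\{(s_0,\theta,t\eta):\theta\in\Lambda^2\ker\eta\}\cong\mathbb P^7,
\]
and $\mathbb S\cap\mathbb P_n=\mathbb S_n$ is the smooth quadric $s_0t\,\eta=\frac12\theta\wedge\theta$.
\end{lemma}

\begin{proof}
Let $\mathbb P'$ be the displayed $\mathbb P^7$ and $Q'\subset\mathbb P'$ the quadric. Both sides of its equation lie in the line $\mathbb C\eta$, so it is one equation, and it has rank $2+6=8$ because $\theta\wedge\theta$ is nondegenerate on $\Lambda^2$ of a $4$-dimensional space. On $\mathbb P'$ the second group of equations \eqref{eq:spinor} holds identically and the first reduces to $Q'$, so $\mathbb S\cap\mathbb P'=Q'$. The map $z\mapsto z/n$ identifies the closed set $\mathbb S_n$ with the family of $4$-dimensional isotropic subspaces of $n^\perp/n$ containing $x/n$, so $\mathbb S_n$ is irreducible. It contains $x$, so its part $s_0\ne0$ is dense.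 The graph of $\theta$ contains $n$ if and only if $\iota_\eta\theta=0$, that is, $\theta\in\Lambda^2\ker\eta$. So $\mathbb S_n$ and $Q'$ are irreducible closed sets with the same dense part $s_0\ne0$, and $\mathbb S_n=Q'$. A smooth quadric spans its ambient space, so $\mathbb P_n=\mathbb P'$.
\end{proof}

\subsection{The sets $D_x$}
Let $x\in V$. The six forms defining $\Lambda$ vanish at $x$, so they are $b_i(\theta)+c_i(\eta)$, and the $b_i\in\Lambda^2E^*$ are independent by Lemma~\ref{lem:star}(i). Write $b=(b_i)\colon\Lambda^2E\to\mathbb C^6$ and $c=(c_i)$; then $T_xV=\ker b$. For $\eta\ne0$ consider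
\[
F_x(\eta)=\det\bigl(b\colon\Lambda^2\ker\eta\to\mathbb C^6\bigr).
\]
On $\mathbb P^4=\mathbb P(\Lambda^4E)$ the spaces $\ker\eta$ form the rank $4$ bundle $\mathcal K=\ker(E\otimes\mathcal O\to\mathcal O(1))$ with $\det\mathcal K=\mathcal O(-1)$, and $\det\Lambda^2\mathcal K=(\det\mathcal K)^{3}$. So $F_x$ is a section of $\mathcal O(3)$, a cubic form in $\eta$, possibly zero. Put
\[
D_x=\{y\in V:F_x(\eta_x(y))=0\},
\]
which contains the points with $\eta_x(y)=0$. This gives (D1).

\begin{lemma}\label{lem:sym7}
For $x,y\in V$ one has $y\notin D_x$ if and only if $n=x\cap y$ is a line and $\mathbb P_n\cap\Lambda=\overline{xy}$. In particular {\rm(D2)} holds.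
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:position} we may assume that $\eta=\eta_x(y)\ne0$ and $n=\mathbb C\eta$. By Lemma~\ref{lem:Sn}, the vector space underlying $\mathbb P_n\cap\Lambda$ is
\[
\mathbb Cx\oplus\{(\theta,t\eta):\theta\in\Lambda^2\ker\eta,\ b(\theta)+t\,c(\eta)=0\}.
\]
The point $y$ gives a solution with $t=1$, so the dimension is $2+\dim\ker(b|_{\Lambda^2\ker\eta})$. It equals $2$ if and only if $F_x(\eta)\ne0$. The resulting condition is symmetric because $\mathbb P_n$ depends only on $n$.
\end{proof}

\begin{proof}[Proof of {\rm(D3)}]
Suppose $D_x=V$. By Lemma~\ref{lem:star}(ii) the open set $\{\eta_x\ne0\}\subset V$ is dense. Let $y=(s_0,\theta,\eta)$ be in it and $n=x\cap y$. By Lemma~\ref{lem:sym7}, $\mathbb P_n\cap\Lambda$ is strictly larger than $\overline{xy}$, so it contains a plane $\Pi$ through $x$ and $y$. By Lemma~\ref{lem:Sn}, $\Pi\cap\mathbb S$ is the zero set of one quadratic form. By \eqref{eq:param}, $(s_0+t,\theta,\eta)\in\mathbb S$ only for $t=0$, so $\overline{xy}\not\subset\mathbb S$. By Lemma~\ref{lem:plane}, $y$ is linked to $x$, which contradicts Proposition~\ref{prop:conics}.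
\end{proof}

\subsection{The chart}
If $F_x(\eta)\ne0$, there is a unique $\theta\in\Lambda^2\ker\eta$ with $b(\theta)=-c(\eta)$, regular in $\eta$ by Cramer's rule, and $s_0$ is then determined. By \eqref{eq:param}, the projection $y\mapsto[\eta]$ is an isomorphism $V\setminus D_x\cong\mathbb P^4\setminus\{F_x=0\}$. It remains to identify the cubic for a general center.

\begin{proposition}\label{prop:segre}
For $p\in V^\circ$ there are linear forms $z_1,\dots,z_6$ on $\Lambda^4E$, spanning the dual space with the single relation $\sum z_i=0$, such that $F_p$ is a nonzero multiple of $\sum z_i^3$.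
\end{proposition}

Let $\mathsf T=T_pV=\ker b$, of dimension $4$. The cubic $F_p$ vanishes at $\eta$ exactly when $\mathsf T\cap\Lambda^2\ker\eta\ne0$, and a nonzero $\theta$ in this intersection usually recovers $\eta$ as $\theta\wedge\theta$. So we study the map $\theta\mapsto\theta\wedge\theta$ on $\mathbb P(\mathsf T)=\mathbb P^3$. Its five coordinates are, up to the factor $2$, the $4\times4$ Pfaffians of $\theta$, and its base locus is the set of lines through $p$. Indeed, for decomposable $\theta$ the points $(1,t\theta,0)$ form a line in $\mathbb S$, so we take $\mathcal L_p=G(2,E)\subset\mathbb P(\Lambda^2E)$, and $\Gamma=\Sigma_p=G(2,E)\cap\mathbb P(\mathsf T)$ is finite and reduced by Lemma~\ref{lem:sigma}.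

\begin{lemma}\label{lem:five}
The scheme $\Gamma$ consists of five points of $\mathbb P^3$, no four of them coplanar, and the five Pfaffians restrict to a basis of the space $I_2(\Gamma)$ of quadrics through $\Gamma$.
\end{lemma}

\begin{proof}
By the theorem of Buchsbaum and Eisenbud, the homogeneous coordinate ring of $G(2,5)$ is $\mathbb C[\Lambda^2E]$ modulo the five Pfaffians, it is Gorenstein of dimension $7$, and its Hilbert series is $(1+3z+z^2)/(1-z)^7$. We use the following facts. A Gorenstein ring is Cohen--Macaulay. In a graded Cohen--Macaulay ring, $k$ linear forms that lower the dimension by $k$ form a regular sequence; the quotient by a regular sequence of linear forms is again Gorenstein, and each form multiplies the Hilbert series by $1-z$. A graded Artinian Gorenstein ring has one-dimensional socle (the annihilator of the maximal ideal), which is therefore its top-degree part.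

Let $\mathcal A$ be the quotient of $\mathbb C[\mathsf T]$ by the restricted Pfaffians, that is, the quotient of the coordinate ring by $b_1,\dots,b_6$. Six forms lower the dimension $7$ by at most $6$, and $\Gamma=\operatorname{Proj}\mathcal A$ is finite, so $\dim\mathcal A=1$. Hence $\mathcal A$ is Gorenstein with Hilbert series $(1+3z+z^2)/(1-z)$, and its Hilbert function is $1,4,5,5,\dots$. Being Cohen--Macaulay of dimension $1$, it has a homogeneous nonzerodivisor of positive degree, so its ideal is saturated and $\mathcal A$ is the homogeneous coordinate ring of the reduced scheme $\Gamma$. Thus $\Gamma$ has five points, it spans $\mathbb P^3$ since $\dim\mathcal A_1=4$, and $I_2(\Gamma)$ has dimension $10-5=5$ and is spanned by the five Pfaffians.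

Suppose a nonzero $l\in\mathcal A_1$ vanishes at four of the points. It does not vanish at the fifth point $P$, since $\Gamma$ spans. For $m\in\mathcal A_1$ with $m(P)=0$ the product $lm$ vanishes on $\Gamma$, so $lm=0$ in $\mathcal A$. Let $\zeta\in\mathcal A_1$ vanish at no point of $\Gamma$. It is a nonzerodivisor, so $\mathcal A/\zeta$ is Artinian Gorenstein with Hilbert function $1,3,1$ and socle in degree $2$. The $3$-dimensional space $\{m:m(P)=0\}$ does not contain $\zeta$, so it maps onto $(\mathcal A/\zeta)_1$. Hence the class of $l$, which is nonzero since $l\notin\mathbb C\zeta$, is a socle element of degree $1$. This is a contradiction.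
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:segre}]
By Lemma~\ref{lem:five} there are coordinates $t_1,\dots,t_4$ on $\mathsf T$ with $\Gamma=\{e_1,\dots,e_4,(1,1,1,1)\}$, and pullback along $\theta\mapsto\theta\wedge\theta$ identifies the linear forms on $\Lambda^4E$ with $I_2(\Gamma)$. This space consists of the combinations of the six monomials $t_it_j$, $i<j$, whose coefficients have sum zero. Arrange the monomials in the cycle $t_1t_2,\ t_2t_4,\ t_1t_4,\ t_3t_4,\ t_1t_3,\ t_2t_3$. The six differences of consecutive monomials span $I_2(\Gamma)$, and the only relation is that their sum is zero. In the order of the cycle they are the pullbacks of linear forms $l_1,m_2,l_3,m_1,l_2,m_3$ on $\Lambda^4E$, where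
\begin{align*}
l_1&\mapsto t_2(t_1-t_4),&l_2&\mapsto t_3(t_1-t_2),&l_3&\mapsto t_4(t_1-t_3),\\
m_1&\mapsto t_3(t_4-t_1),&m_2&\mapsto t_4(t_2-t_1),&m_3&\mapsto t_2(t_3-t_1).
\end{align*}
The products of the two rows are $\pm t_2t_3t_4(t_1-t_2)(t_1-t_3)(t_1-t_4)$ with opposite signs, so $l_1l_2l_3+m_1m_2m_3$ vanishes at all points $\theta\wedge\theta$, $\theta\in\mathsf T$. Define $z_1,z_2,z_3$ by $z_2+z_3=l_1$, $z_1+z_3=l_2$, $z_1+z_2=l_3$, and $z_4,z_5,z_6$ in the same way from the $m_i$. This change is invertible, and $2\sum z_i=\sum l_i+\sum m_i=0$ is the only relation. The identity $a^3+b^3+c^3=(a+b+c)^3-3(a+b)(a+c)(b+c)$, applied to both triples, gives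
\[
\sum_{i=1}^6z_i^3=-3(l_1l_2l_3+m_1m_2m_3),
\]
because the cubes of $z_1+z_2+z_3$ and $z_4+z_5+z_6$ cancel. So the image of $\theta\mapsto[\theta\wedge\theta]$ lies in the Segre cubic $\mathcal S=\{\sum z_i^3=0\}$.

The differential of $\sum z_i^3$ vanishes on $\{\sum z_i=0\}$ exactly when all $z_i^2$ are equal, which defines finitely many points of $\mathbb P^4$. A product of two forms is singular along their common zero set, of dimension at least $2$. So $\sum z_i^3$ is irreducible.

Let $F_p(\eta)=0$, $\eta\neq0$, and choose $0\ne\theta\in\mathsf T\cap\Lambda^2\ker\eta$. If $\theta\wedge\theta\ne0$, then $\theta\wedge\theta\in\Lambda^4\ker\eta=\mathbb C\eta$, so $[\eta]\in\mathcal S$. If $\theta\wedge\theta=0$, then $[\theta]=[a\wedge a']$ is one of the five points of $\Gamma$, and $[\eta]$ lies in the plane $\eta(a)=\eta(a')=0$. So $\{F_p=0\}$ is contained in the union of $\mathcal S$ and five planes. In particular $F_p\not\equiv0$, and each component of $\{F_p=0\}$, being of dimension $3$, equals the irreducible threefold $\mathcal S$. Hence $\sum z_i^3$ divides the cubic $F_p$.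
\end{proof}

\subsection{Flexibility}

\begin{proposition}\label{prop:g7}
The complement $U$ of the Segre cubic in $\mathbb P^4$ is flexible.
\end{proposition}

\begin{proof}
Let $W=\{z\in\mathbb C^6:\sum z_i=0\}$ and $F=\sum z_i^3$. By (L4), $T_{[z]}U$ is identified with $\ker dF_z\subset W$. A cubic is linear along the lines through a singular point, so the singular points play the role of the variable $u_1$ in genus $8$. They are the points $[\epsilon]$ with $\epsilon\in\{\pm1\}^6$, $\sum\epsilon_i=0$. For a $3$-element set $I\subset\{1,\dots,6\}$ let $\epsilon_I$ be $1$ on $I$ and $-1$ on the complement; there are ten classes $\pm\epsilon$.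

\emph{The actions.} Put $q_\epsilon(z)=\sum\epsilon_iz_i^2$. Since $\epsilon_i^2=1$, $\epsilon_i^3=\epsilon_i$ and $\sum z_i=\sum\epsilon_i=0$, we have on $W$
\[
F(z+t\epsilon)=F(z)+3t\,q_\epsilon(z),\qquad q_\epsilon(z+t\epsilon)=q_\epsilon(z).
\]
A vector $z\in W$ is in the radical of $q_\epsilon|_W$ if and only if $\epsilon_iz_i$ does not depend on $i$, so the radical is $\mathbb C\epsilon$. Choose a complement $W=\mathbb C\epsilon\oplus W'$ and write $z=\zeta\epsilon+y$. Then $q=q_\epsilon$ is a nondegenerate form in $y\in W'$, $\dim W'=4$, and $F=3\zeta\,q(y)+F'(y)$ with $F'=F|_{W'}$. With $N_j$ from Lemma~\ref{lem:so4}, set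
\[
\mathcal D_j(f)=q\,N_j(f)\ \ (f\in\mathbb C[W']),\qquad\mathcal D_j(\zeta)=-\tfrac13N_j(F').
\]
As $N_j(q)=0$, we have $\mathcal D_j(q)=0$ and $\mathcal D_j^k(f)=q^kN_j^k(f)$, so $\mathcal D_j$ is an LND of $\mathbb C[W]$. It raises degrees by $2$, and $\mathcal D_j(F)=3q\,\mathcal D_j(\zeta)+qN_j(F')=0$. So $(q^2/F^2)\mathcal D_j$ is an LND of $\mathbb C[W][1/F]$ of degree $4-6+2=0$, and it acts on $U$. Let $F(z)\ne0$ and $q_\epsilon(z)\ne0$. Since $\partial_\zeta F=3q\ne0$, the space $\ker dF\cap\ker dq_\epsilon$ projects isomorphically onto $\ker dq_y\subset W'$, which has basis $N_jy$. The three velocities lie in this space and have $y$-components $(q^3/F^2)N_jy$. So they span the $3$-dimensional space $\ker dF\cap\ker dq_\epsilon$.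

At every point of $U$ some $q_\epsilon$ is nonzero. Otherwise $\sum_{i\in I}z_i^2=\frac12\sum_iz_i^2$ for all $I$; exchanging one element of $I$ shows that all $z_i^2$ equal one number $\kappa$, and $F(z)=\kappa\sum z_i=0$.

\emph{No stable set without flexible points.} Let $Z\subset U$ be nonempty, irreducible, closed, stable and without flexible points. By the above and Lemma~\ref{lem:flexlocus}(ii), $\dim Z\ge3$. The ten quadrics $q_{\pm\epsilon}=0$ in $\mathbb P^4$ are irreducible, having rank $4$, and distinct, having distinct radicals; so any two meet in a surface, and $Z$ lies in at most one. After permuting the coordinates, $q_{\epsilon_I}\not\equiv0$ on $Z$ for all $I\ne\{1,2,3\},\{4,5,6\}$; call these $I$ \emph{good}. In the same way $Z$ lies in at most one of the six distinct hyperplanes $z_i=0$. Choose $[z]\in Z$ with $q_{\epsilon_I}(z)\ne0$ for all good $I$ and with at most one zero coordinate.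

Since $U$ is not flexible at $[z]$, the velocities span a space of dimension at most $3$, which must equal $\ker dF\cap\ker dq_{\epsilon_I}$ for every good $I$. Fix one good $I_0$. Then every $dq_{\epsilon_I}$ with $I$ good lies in $\langle dF,dq_{\epsilon_{I_0}}\rangle\subset W^*=\mathbb C^6/\mathbb C(1,\dots,1)$. Let $\Delta=\operatorname{diag}(z_1,\dots,z_6)$. As $dq_\epsilon$ is represented by $2\Delta\epsilon$, the vectors $\Delta\epsilon_I$ with $I$ good lie in a subspace of $\mathbb C^6$ of dimension at most $3$, spanned by $(1,\dots,1)$, $(z_i^2)_i$ and $\Delta\epsilon_{I_0}$.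

On the other hand, the good $\epsilon_I$ span $W$, since
\begin{gather*}
\epsilon_{124}-\epsilon_{234}=2(e_1-e_3),\qquad\epsilon_{124}-\epsilon_{134}=2(e_2-e_3),\qquad\epsilon_{124}-\epsilon_{145}=2(e_2-e_5),\\
\epsilon_{124}-\epsilon_{125}=2(e_4-e_5),\qquad\epsilon_{125}-\epsilon_{126}=2(e_5-e_6),
\end{gather*}
and these five vectors are independent. The kernel of $\Delta$ is $0$ or a line $\mathbb Ce_i\not\subset W$, so $\Delta$ is injective on $W$, and the vectors $\Delta\epsilon_I$ span a space of dimension $5>3$. This contradiction and Lemma~\ref{lem:flexlocus}(iii) finish the proof.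
\end{proof}

Propositions \ref{prop:segre} and \ref{prop:g7} give (D4) for $g=7$.

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:charts}]
Properties (D1)--(D4) of Section~\ref{sec:plan} were proved in Sections \ref{sec:g9}, \ref{sec:g8} and \ref{sec:g7}. By (D1) and (D3), $D_p$ is the zero set of a nonzero section of $\mathcal O_V((10-g)H)$, so it is the support of a member of $|(10-g)H|$, and $U_p$ is affine as the complement of an ample divisor and smooth as an open subset of $V$. By (D4) it is flexible and has the stated form for $p\in V^\circ$. By (D2), (D3) and Lemma~\ref{lem:cover}, finitely many $U_p$ with $p\in V^\circ$ cover $V$.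
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write $A=dH$. By Theorem~\ref{thm:charts} and Proposition~\ref{prop:cone} with $m=10-g$, the cone $C$ is flexible at every point of $C\setminus0$. The vertex is singular: its maximal ideal $\mathfrak m=\bigoplus_{k\ge1}R_k$ has $\mathfrak m^2\subset\bigoplus_{k\ge2}R_k$, so
\[
\dim\mathfrak m/\mathfrak m^2\ge\dim R_1=h^0(V,\mathcal O_V(dH))\ge h^0(V,\mathcal O_V(H))=g+3>5=\dim C .
\]
Thus $C\setminus0$ is the smooth locus and $C$ is flexible. Since $\dim C\ge2$, flexibility is equivalent to infinite transitivity of $\operatorname{SAut}(C)$ on the smooth locus \cite{AFKKZ}.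
\end{proof}

Corollary~\ref{cor:all} is Theorem~\ref{thm:main} for $g\le9$ and the result (c) of Prokhorov and Zaidenberg for $g=10$.

\begin{thebibliography}{9}

\bibitem{AFKKZ}
Arzhantsev, Flenner, Kaliman, Kutzschebauch and Zaidenberg, Duke Math. J. \textbf{162} (2013).

\bibitem{HT}
Michael Hoff and Hoang Le Truong, \emph{Flexibility of Affine cones over Mukai fourfolds of genus $g\ge7$}, arXiv:2208.09109 (2022).

\bibitem{Mella}
Mella, J. Algebraic Geom. \textbf{8} (1999).

\bibitem{Mukai}
Mukai, PNAS \textbf{86} (1989).

\end{thebibliography}
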